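
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Real symmetric pairs whose commuting symmetric defect exceeds their commuting Hermitian defect}


\begin{abstract}
The commuting Hermitian defect of a pair of real symmetric matrices is the least number of rows and columns that must be added to both so that they become commuting Hermitian matrices; the commuting symmetric defect is the same number with ``Hermitian'' replaced by ``real symmetric''. Kaliuzhnyi-Verbovetskyi, Spitkovsky and Woerdeman asked whether the two defects always coincide. They do not: for every $n\ge 15$ there is a pair of $n\times n$ matrices with defects $2$ and $3$, and for every $p\ge2$ there is a pair with defects $p$ and $p+1$, whereas the defects agree when the Hermitian one is at most $1$. The pairs are compressions of the two coordinate multiplications on a finite planar point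 set to a subspace of codimension two that is spanned by real functions and one genuinely complex one. The lower bound reconstructs an arbitrary completion from the commutator of the pair by counting polynomial degrees.
\end{abstract}

\section{Introduction}

Let $A_1,A_2\in\mathbb R^{n\times n}$ be symmetric. If they do not commute, one can still ask how far they are from being corners of commuting matrices. The \emph{commuting Hermitian defect} $\operatorname{chd}(A_1,A_2)$ is the least $p\ge0$ for which there are commuting Hermitian matrices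
\[
B_1=\begin{bmatrix}A_1&*\\ *&*\end{bmatrix},\qquad
B_2=\begin{bmatrix}A_2&*\\ *&*\end{bmatrix}\in\mathbb C^{(n+p)\times(n+p)} .
\]
The \emph{commuting symmetric defect} $\operatorname{csd}(A_1,A_2)$ is the least $p\ge0$ for which such $B_1,B_2$ exist with real entries, that is, as commuting real symmetric matrices. Since $B_1+iB_2$ is normal exactly when the Hermitian matrices $B_1$ and $B_2$ commute, $\operatorname{chd}(A_1,A_2)$ is the \emph{normal defect} of $A_1+iA_2$, the least $p$ such that $A_1+iA_2$ is the north-western corner of a normal matrix of size $n+p$; and $\operatorname{csd}(A_1,A_2)$ is the least $p$ for which that normal matrix can be taken complex symmetric. Clearly $\operatorname{chd}\le\operatorname{csd}$. The following question was posed in \cite{KSW}: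
\begin{quote}
\emph{Is $\operatorname{csd}(A_1,A_2)=\operatorname{chd}(A_1,A_2)$ for every pair of real symmetric matrices?}
\end{quote}

\paragraph{What the defects measure.} Commuting Hermitian matrices are simultaneously diagonalizable. So $\operatorname{chd}(A_1,A_2)\le p$ means that there are $n+p$ vectors $v_j\in\mathbb C^n$ and points $(\xi_j,\eta_j)\in\mathbb R^2$ with
\begin{equation}\label{frame}
\sum_j v_jv_j^*=I,\qquad \sum_j\xi_j\,v_jv_j^*=A_1,\qquad \sum_j\eta_j\,v_jv_j^*=A_2
\end{equation}
(Lemma~\ref{dil} below). The matrices are diagonalized together, not by an orthonormal basis but by a resolution of the identity with $p$ superfluous vectors. For $\operatorname{csd}$ the $v_j$ must be real. The question is thus whether real data that can be diagonalized by $n+p$ complex vectors can be diagonalized by $n+p$ real ones.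

\paragraph{Which answer to expect.} The first cases suggest equality. Either defect is $0$ exactly when $A_1$ and $A_2$ commute. It is known that $\operatorname{csd}=1$ if and only if $\operatorname{chd}=1$, and there is a simple reason: the $v_j$ in \eqref{frame} may be multiplied by phases, and when $p=1$ this freedom suffices to make the single linear relation among the $n+1$ vectors real (Lemma~\ref{defone}). When $p\ge2$ there are $p$ independent relations, and one set of phases need not serve all of them. We show that equality can fail already for $p=2$.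

\begin{theorem}\label{main}
For every $n\ge15$ there are real symmetric $A_1,A_2\in\mathbb R^{n\times n}$ with
\[
\operatorname{chd}(A_1,A_2)=2\qquad\text{and}\qquad \operatorname{csd}(A_1,A_2)=3 .
\]
\end{theorem}

An explicit pair of size $n=23$ comes from Example~\ref{grid}. The next theorem says for which values of $\operatorname{chd}$ equality is forced.

\begin{theorem}\label{allp}
If $\operatorname{chd}(A_1,A_2)\le1$, then $\operatorname{csd}(A_1,A_2)=\operatorname{chd}(A_1,A_2)$. For every $p\ge2$ there is a pair of real symmetric matrices with $\operatorname{chd}=p$ and $\operatorname{csd}=p+1$.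
\end{theorem}

\begin{proposition}\label{bounds}
Let $A_1,A_2$ be real symmetric $n\times n$ matrices.
\begin{enumerate}
\item[(a)] $\operatorname{csd}(A_1,A_2)\le n-1$. Hence $\operatorname{csd}(A_1,A_2)=\operatorname{chd}(A_1,A_2)$ if $n\le3$.
\item[(b)] $\operatorname{csd}(A_1\oplus A_1,A_2\oplus A_2)\le2\operatorname{chd}(A_1,A_2)$. So for the pairs of Theorem~\ref{main}, $\operatorname{csd}(A_1\oplus A_1,A_2\oplus A_2)\le4<6=2\operatorname{csd}(A_1,A_2)$.
\end{enumerate}
\end{proposition}

\paragraph{The idea.} Let $x$ and $y$ act by multiplication on the functions on a finite set $Z\subset\mathbb R^2$ with a probability measure. These operators commute, and compressing them to the orthogonal complement $E$ of $\operatorname{span}(1,x,y)$ costs three dimensions. We put back one dimension, spanned by the complex vector $\alpha x+i\beta$. Since $x\cdot1$ and $y\cdot1$ are orthogonal to $E$, the part $i\beta$ does not show in the products with $E$; since $|\alpha x+i\beta|^2=\alpha^2x^2+\beta^2$ has no term linear in $x$, it does not show in the new diagonal entries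 either. The compressed pair is therefore real, with $\operatorname{chd}\le2$. A real completion of size $n+2$ would have to supply the missing norm $\beta$ without the factor $i$. We show that, apart from a possible correction at one point of $Z$, every such completion would have the same shape as the complex one, with one free parameter $\sigma$, and that the commutation relations would then say $\sigma^2=-1/\beta^2$. The correction at a point must be excluded separately.

Section~\ref{prelim} collects the commutation equations and treats defect one. Section~\ref{warm} carries out the reconstruction of a completion in the smallest case, $p=1$. Sections~\ref{pairs} and~\ref{lower} contain the pairs and the proof of Theorem~\ref{main}; Section~\ref{larger} proves Theorem~\ref{allp} and Section~\ref{upper} Proposition~\ref{bounds}.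

\section{Completions, commutators and defect one}\label{prelim}

\subsection{Two descriptions of a completion}

A completion with fewer than $p$ added rows and columns can be enlarged by zero rows and columns. So if a defect is at most $p$, there is a completion with exactly $p$ added rows and columns; we use this throughout.

\begin{lemma}\label{dil}
$\operatorname{csd}(A_1,A_2)\le p$ if and only if $A_k=VD_kV^T$ $(k=1,2)$ with $V\in\mathbb R^{n\times(n+p)}$, $VV^T=I$, and $D_1,D_2$ real diagonal. The same holds for $\operatorname{chd}$ with $V$ complex and $V^*$ in place of $V^T$.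
\end{lemma}
\begin{proof}
If $B_1,B_2$ are commuting completions of size $n+p$, write $B_k=UD_kU^T$ with $U$ orthogonal and let $V$ consist of the first $n$ rows of $U$. Conversely, complete the rows of $V$ to an orthogonal matrix $U$ and put $B_k=UD_kU^T$. Over $\mathbb C$ replace $T$ by $*$ and ``orthogonal'' by ``unitary''.
\end{proof}

The columns of $V$ are the vectors $v_j$ of \eqref{frame}. The defects do not change under a simultaneous orthogonal change of basis, so we may speak of the defects of a pair of symmetric operators on an $n$-dimensional Euclidean space $\mathcal H$. In these terms, if $\iota$ is an isometry of $\mathcal H$ into a Euclidean space of dimension $n+p$ and $M_1,M_2$ are commuting symmetric operators there, then the compressions $\iota^*M_k\iota$ form a pair with $\operatorname{csd}\le p$. Similarly, $\operatorname{chd}(A_1,A_2)\le p$ if there are an isometry $\iota$ of $\mathcal H_{\mathbb C}$ into a complex inner product space of dimension $n+p$ and commuting Hermitian operators $M_1,M_2$ there such that $\iota^*M_k\iota$ is the complexification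 of $A_k$.

For lower bounds we use blocks. Let $A_1,A_2$ be symmetric operators on $\mathcal H$, and let
\[
B_k=\begin{bmatrix}A_k&X_k\\X_k^T&C_k\end{bmatrix},\qquad X_k:F\to\mathcal H,\quad C_k=C_k^T:F\to F,\qquad F=\mathbb R^p .
\]
Comparing the blocks of $B_1B_2$ and $B_2B_1$, we see that $B_1,B_2$ commute if and only if
\begin{align}
X_1X_2^T-X_2X_1^T&=-[A_1,A_2],\label{eq1}\\
A_1X_2-A_2X_1&=X_2C_1-X_1C_2,\label{eq2}\\
X_1^TX_2-X_2^TX_1+[C_1,C_2]&=0.\label{eq3}
\end{align}
For Hermitian completions replace $\mathcal H,F$ by their complexifications and $T$ by $*$. Throughout, for a given completion, we put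
\[
R=\operatorname{ran}X_1+\operatorname{ran}X_2 .
\]
For a Hermitian completion this is a complex subspace of $\mathcal H_{\mathbb C}$, and its dimension is the complex one; operators and subspaces of $\mathcal H$ are then tacitly complexified.

\begin{lemma}\label{rangelemma}
For every real or Hermitian completion with $p$ added rows and columns, $\operatorname{ran}[A_1,A_2]\subset R$, $\dim R\le 2p$ and $\dim R\le p+\frac12\operatorname{rank}[A_1,A_2]$.
\end{lemma}
\begin{proof}
The first two statements are immediate from \eqref{eq1} and the definition of $R$. Let $W:F\oplus F\to\mathcal H$, $W(\varphi,\varphi')=X_1\varphi+X_2\varphi'$, and $J(\varphi,\varphi')=(\varphi',-\varphi)$. Then $\operatorname{ran}W=R$ and $WJW^*=X_1X_2^*-X_2X_1^*=-[A_1,A_2]$. Sylvester's inequality $\operatorname{rank}(MN)\ge\operatorname{rank}M+\operatorname{rank}N-m$, where $m$ is the inner dimension, applied to $W\cdot(JW^*)$ gives $\operatorname{rank}[A_1,A_2]\ge2\dim R-2p$.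
\end{proof}

\subsection{Bivectors}

For vectors $u,v$ of a Euclidean space let $u\wedge v=uv^T-vu^T$, that is, $(u\wedge v)f=\langle f,v\rangle u-\langle f,u\rangle v$. For any orthonormal basis $e_1,\dots,e_p$ of $F$, equation \eqref{eq1} in the real case reads
\begin{equation}\label{eq1w}
\sum_{j}X_1e_j\wedge X_2e_j=-[A_1,A_2].
\end{equation}
Let $v_1,\dots,v_m$ be linearly independent and let $V:\mathbb R^m\to\mathcal H$ be the injective map that sends the $i$th standard basis vector to $v_i$. Then $\sum c_{ij}\,v_i\wedge v_j=V(c-c^T)V^T$. Hence the bivectors $v_i\wedge v_j$ $(i<j)$ are linearly independent, and $\sum c_{ij}v_i\wedge v_j$ has the rank of the matrix $c-c^T$. In particular $u\wedge v$ has range $\operatorname{span}(u,v)$ if $u,v$ are independent, and vanishes otherwise.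

\subsection{Defect one}

\begin{lemma}\label{defone}
If $\operatorname{chd}(A_1,A_2)\le1$, then $\operatorname{csd}(A_1,A_2)=\operatorname{chd}(A_1,A_2)$.
\end{lemma}
\begin{proof}
If $\operatorname{chd}=0$, the matrices commute and $\operatorname{csd}=0$. Let $\operatorname{chd}=1$. As $\operatorname{csd}\ge\operatorname{chd}$, it suffices to show $\operatorname{csd}\le1$. Write $A_k=VD_kV^*$ as in Lemma~\ref{dil} with $V\in\mathbb C^{n\times(n+1)}$ and $\ker V=\mathbb Cu$.

\emph{Removing the phases.} For a diagonal unitary $\Phi$ we may replace $V$ by $V\Phi^*$ and $u$ by $\Phi u$, since $\Phi$ commutes with $D_k$. Thus we may assume that $u$ is real. Let $V'$ be a real matrix whose $n$ rows form an orthonormal basis of $u^\perp\subset\mathbb R^{n+1}$. The rows of $V$ annihilate $u$, so they lie in the complex span of the rows of $V'$. Hence $V=QV'$, and $QQ^*=VV^*=I$. So $A_k=QA_k'Q^*$ with $A_k'=V'D_kV'^T$ real symmetric.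

\emph{From unitary to orthogonal equivalence.} Write $Q=S+iT$ with $S,T$ real. Taking real and imaginary parts in $A_kQ=QA_k'$ gives $A_kS=SA_k'$ and $A_kT=TA_k'$. The polynomial $\det(S+\tau T)$ is nonzero at $\tau=i$, so $G=S+\tau T$ is invertible for some real $\tau$, and $A_kG=GA'_k$. By transposition $G^TA_k=A_k'G^T$, so $G^TGA_k'=G^TA_kG=A_k'G^TG$. Therefore $O=G(G^TG)^{-1/2}$ is orthogonal and $A_kO=OA_k'$, that is, $A_k=(OV')D_k(OV')^T$. By Lemma~\ref{dil}, $\operatorname{csd}\le1$.
\end{proof}

\section{Reconstructing a completion: the smallest case}\label{warm}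

We first show, for $p=1$, how a completion is recovered from the commutator. Let $\mu$ be a probability measure with finite support $Z\subset\mathbb R^2$ and $\mathcal L$ the space of real functions on $Z$ with $\langle f,g\rangle=\int fg\,d\mu$. Let $P_d\subset\mathcal L$ be the set of restrictions of polynomials of degree $\le d$. Assume that $1,x,y$ are orthonormal and that no nonzero polynomial of degree $\le2$ vanishes on $Z$, so that elements of $P_2$ have well-defined homogeneous parts. Write $x_1=x$, $x_2=y$. On $G=1^\perp\subset\mathcal L$, with projection $\pi_G$, consider the compressions $T_kg=\pi_G(x_kg)$ of the two multiplications. By construction they have a completion with $p=1$.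

\emph{The commutator.} Since $T_2g=yg-\langle g,y\rangle1$ for $g\in G$, we have $T_1T_2g=\pi_G(xyg)-\langle g,y\rangle x$. Exchanging the coordinates and subtracting,
\begin{equation}\label{Tcomm}
[T_1,T_2]=y\wedge x .
\end{equation}

\emph{The completion.} Take any real completion with $F=\mathbb R\varphi$, $|\varphi|=1$; let $h_k=X_k\varphi$ and let $c_k$ be the numbers $C_k$. Equation \eqref{eq1w} says $h_1\wedge h_2=x\wedge y$, so $h_1,h_2\in\operatorname{span}(x,y)$. Equation \eqref{eq2} says $T_1h_2-T_2h_1=c_1h_2-c_2h_1$. Since $T_kg\in x_kg+P_0$, this gives $xh_2-yh_1\in P_1$. But $xh_2-yh_1$ is a quadratic form, so it is the zero polynomial. Hence $x$ divides $h_1$, and $h_1=\tau x$, $h_2=\tau y$ with $\tau\in\mathbb R$. Now \eqref{eq1w} gives $\tau^2=1$. Since $T_1y-T_2x=\pi_G(xy)-\pi_G(xy)=0$, \eqref{eq2} becomes $0=c_1y-c_2x$, so $c_1=c_2=0$. Up to the sign of $\varphi$ this is the completion by multiplications on $\mathcal L=G\oplus\mathbb R1$, and there is no other.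

The argument has three moves. The commutator says where the $X_k\varphi$ can lie; equation \eqref{eq2}, read modulo polynomials of low degree, determines their shape; equation \eqref{eq1w} fixes the normalization. For $p=2$ we proceed in the same way. The new difficulty is that $R$ can be larger than the range of the commutator, so that the first move leaves one unknown vector, about which nothing is known at the outset.

\section{The pairs}\label{pairs}

\subsection{Point sets}

Let $\mu=\sum_{z\in Z}w_z\delta_z$ be a probability measure with finite support $Z\subset\mathbb R^2$, $|Z|=N$, all $w_z>0$, such that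
\begin{itemize}
\item[(H1)] $\int x=\int y=\int xy=0$, $\int x^2=\int y^2=1$, and $\int x^3=\int x^2y=\int xy^2=\int y^3=0$;
\item[(H2)] no nonzero real polynomial of degree $\le4$ vanishes on $Z$.
\end{itemize}
Hypothesis (H1) makes $1,x,y$ orthonormal and the third moments zero; (H2) makes ``degree'' and ``homogeneous part of degree $d$'' meaningful for functions in $P_d$, $d\le4$. By taking real and imaginary parts we see that (H2) holds for complex polynomials as well.

\begin{example}\label{grid}
Let $Z=\{-\sqrt2,-\tfrac1{\sqrt2},0,\tfrac1{\sqrt2},\sqrt2\}^2$ with all weights $\frac1{25}$, so $N=25$. The first and third moments and $\int xy$ vanish by symmetry, and $\int x^2=\int y^2=\frac15(2+\frac12+0+\frac12+2)=1$. A polynomial of degree $\le4$ in each variable that vanishes on a $5\times5$ grid is zero, so (H2) holds.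
\end{example}

\begin{lemma}\label{exist}
For every $N\ge17$ there is such a measure with $|Z|=N$.
\end{lemma}
\begin{proof}
Take $Z=\{\pm z_1,\dots,\pm z_m\}$ with $m\ge9$ if $N=2m$ is even, $Z=\{0,\pm z_1,\dots,\pm z_m\}$ with $m\ge8$ if $N=2m+1$ is odd, and uniform weights. If a polynomial of degree $\le4$ vanishes on $Z$, so do its even and odd parts. There are $9$ even monomials of degree $0,2,4$, and $6$ odd ones of degree $1,3$; if $0\in Z$ the constant term of the even part is zero and $8$ even monomials remain.

For linearly independent polynomials $p_1,\dots,p_l$ the determinant $\det(p_i(z_j))_{i,j\le l}$ is a nonzero polynomial in $z_1,\dots,z_l$: its expansion along the column of $z_l$ is a combination of $p_1(z_l),\dots,p_l(z_l)$, in which the coefficient of $p_l(z_l)$ is the determinant for $p_1,\dots,p_{l-1}$, nonzero by induction. So for generic $z_j$ (with the points $\pm z_j$ nonzero and distinct) the $9$, respectively $8$, even monomials are independent on $z_1,\dots,z_9$, respectively $z_1,\dots,z_8$, and the odd ones on $z_1,\dots,z_6$. This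 gives (H2).

All odd moments vanish by symmetry. The second moment matrix $M=\int zz^T$ is positive definite, because no nonzero linear form vanishes on $Z$; replacing $Z$ by $M^{-1/2}Z$ makes it $I$ and preserves the symmetry and (H2).
\end{proof}

\subsection{The operators}

Let $\mathcal L$, $P_d$ be as in Section~\ref{warm}, let $E=P_1^\perp$, and let $\pi$ be the orthogonal projection of $\mathcal L$ onto $E$, so $\ker\pi=P_1$. By (H1),
\[
a:=\pi(x^2)=x^2-1,\qquad b:=\pi(xy)=xy,\qquad c:=\pi(y^2)=y^2-1 .
\]
Fix $\alpha,\beta>0$ with $\alpha^2+\beta^2=1$. Let $\mathcal H=E\oplus\mathbb Rr$ with a unit vector $r\perp E$; then $n=\dim\mathcal H=N-2$. For $f\in E$ define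
\begin{equation}\label{defA}
\begin{aligned}
A_1f&=\pi(xf)+\alpha\langle f,a\rangle r, & A_1r&=\alpha a,\\
A_2f&=\pi(yf)+\alpha\langle f,b\rangle r, & A_2r&=\alpha b .
\end{aligned}
\end{equation}
These are symmetric operators on $\mathcal H$; in an orthonormal basis they become real symmetric matrices.

\begin{proposition}\label{ub}
$\operatorname{chd}(A_1,A_2)\le2$ and $\operatorname{csd}(A_1,A_2)\le3$.
\end{proposition}
\begin{proof}
Let $M_k$ be multiplication by $x_k$ on $\mathcal L$ or $\mathcal L_{\mathbb C}$. Define $\iota:\mathcal H_{\mathbb C}\to\mathcal L_{\mathbb C}$ by $\iota(f+\rho r)=f+\rho(\alpha x+i\beta)$. It is isometric, because $\alpha x+i\beta\in(P_1)_{\mathbb C}$ is orthogonal to $E_{\mathbb C}$ and $\int(\alpha^2x^2+\beta^2)=1$. We compare the entries of $\iota^*M_k\iota$ and $A_k$. For $f,g\in E$ we have $\langle x_kf,g\rangle=\langle\pi(x_kf),g\rangle$. The entries between $r$ and $f\in E$, and at $r$, are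
\begin{gather*}
\int x_k(\alpha x+i\beta)f=\alpha\langle \pi(x_kx),f\rangle+i\beta\langle x_k,f\rangle=\alpha\langle\pi(x_kx),f\rangle,\\
\int x_k|\alpha x+i\beta|^2=\int x_k(\alpha^2x^2+\beta^2)=0 .
\end{gather*}
Here $\pi(x_1x)=a$ and $\pi(x_2x)=b$. Hence $\iota^*M_k\iota=A_k$, and $\dim\mathcal L_{\mathbb C}=n+2$ gives $\operatorname{chd}\le2$.

For the second bound use the real isometry $f+\rho r\mapsto(f+\alpha\rho x)\oplus\beta\rho\in\mathcal L\oplus\mathbb R$ and the commuting symmetric operators $M_k\oplus0$. The same computation, with $\int x_k\alpha^2x^2=0$, shows that the compressions are $A_k$, and $\dim(\mathcal L\oplus\mathbb R)=n+3$.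
\end{proof}

\begin{remark}\label{why}
The factor $i$ matters. With the real vector $\alpha x+\beta$ in place of $\alpha x+i\beta$, the diagonal entry of the first compression at $r$ would be $\int x(\alpha x+\beta)^2=2\alpha\beta$, not $0$. Both $\alpha$ and $\beta$ must be nonzero: if $\alpha=0$ or $\beta=0$, then the identity on $E$ together with $r\mapsto1$, respectively $r\mapsto x$, is a real isometry of $\mathcal H$ into $\mathcal L$ that compresses $M_k$ to $A_k$, and $\operatorname{csd}\le2$.
\end{remark}

It is instructive to write the Hermitian completion in blocks. The vectors $e_1=\beta x-i\alpha$ and $e_2=y$ form an orthonormal basis of $(\iota\mathcal H_{\mathbb C})^\perp$. The $E$-parts of $\iota^*(x_ke_j)$ are $\pi(x_ke_j)$, and among the $r$-components $\int x_ke_j(\alpha x-i\beta)$ only two are nonzero: $\int x(\beta x-i\alpha)(\alpha x-i\beta)=-i(\beta^2+\alpha^2)=-i$ and $\int y^2(\alpha x-i\beta)=-i\beta$. So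
\begin{equation}\label{hermshape}
X_1e_1=\beta(a+\sigma r),\quad X_1e_2=b,\quad X_2e_1=\beta b,\quad X_2e_2=c+\beta^2\sigma r,\qquad \sigma=-i/\beta .
\end{equation}
This is the shape that we shall find for real completions, up to a correction at one point of $Z$ and with $\sigma$ as an unknown.

\subsection{The commutator and the degree formula}

Put
\[
d:=c-\beta^2a,\qquad S:=\operatorname{span}(b,d)\subset E\cap P_2 .
\]

\begin{lemma}\label{comm}
One has $[A_1,A_2]=d\wedge b$. Moreover
\begin{align}
A_1b-A_2a&=0,\label{f4}\\
A_1c-A_2b&=-\alpha r.\label{f5}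
\end{align}
\end{lemma}
\begin{proof}
For $f\in E$ the component of $yf$ along $1$ is $\langle f,y\rangle=0$, and those along $x$ and $y$ are $\langle f,xy\rangle=\langle f,b\rangle$ and $\langle f,y^2\rangle=\langle f,c\rangle$. Thus $\pi(yf)=yf-\langle f,b\rangle x-\langle f,c\rangle y$, and likewise $\pi(xf)=xf-\langle f,a\rangle x-\langle f,b\rangle y$. Hence
\begin{align*}
A_1A_2f&=\pi(xyf)-\langle f,b\rangle a-\langle f,c\rangle b+\alpha\langle yf,a\rangle r+\alpha^2\langle f,b\rangle a,\\
A_2A_1f&=\pi(xyf)-\langle f,a\rangle b-\langle f,b\rangle c+\alpha\langle xf,b\rangle r+\alpha^2\langle f,a\rangle b .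
\end{align*}
Since $\langle f,y\rangle=0$, we have $\langle yf,a\rangle=\langle f,x^2y\rangle=\langle xf,b\rangle$. As $1-\alpha^2=\beta^2$, subtraction gives
\[
[A_1,A_2]f=\langle f,b\rangle(c-\beta^2a)-\langle f,c-\beta^2a\rangle b=(d\wedge b)f .
\]
Next, $xb-ya=y$ and $xc-yb=-x$ lie in $\ker\pi$, so
\[
A_1b-A_2a=\alpha(\langle b,a\rangle-\langle a,b\rangle)r=0,\qquad
A_1c-A_2b=\alpha(\langle c,a\rangle-\langle b,b\rangle)r=-\alpha r,
\]
because $\langle a,c\rangle-\langle b,b\rangle=\int\bigl((x^2-1)(y^2-1)-x^2y^2\bigr)=\int(1-x^2-y^2)=-1$. Finally $[A_1,A_2]r=\alpha(A_1b-A_2a)=0=(d\wedge b)r$.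
\end{proof}

By (H2), $b$ and $d$ are independent, so $[A_1,A_2]$ has rank $2$ and range $S$. Elements of $S$ are determined by their quadratic parts, which range over
\[
Q:=\operatorname{span}(xy,\;y^2-\beta^2x^2).
\]

\begin{lemma}\label{Q}
If $q_1,q_2\in Q$ and $xq_2=yq_1$, then $q_1=q_2=0$. The same holds over $\mathbb C$.
\end{lemma}
\begin{proof}
Divisibility gives $q_1=xl$, $q_2=yl$ with a linear form $l=sx+ty$. The form $q_1=sx^2+txy\in Q$ has no $y^2$ term, hence no $x^2$ term, so $s=0$. The form $q_2=ty^2\in Q$ has no $x^2$ term, hence, as $\beta\ne0$, no $y^2$ term, so $t=0$.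
\end{proof}

For $h=f+\rho r\in\mathcal H$ with $f\in E$ write $h_E=f$. As $\ker\pi=P_1$ and $a,b\in P_2$, \eqref{defA} gives
\begin{equation}\label{deg}
(A_kh)_E\in x_kh_E+P_2 .
\end{equation}
Apply both sides of \eqref{eq2} to $\varphi\in F$. The right side lies in $R$, so for every completion
\begin{equation}\label{key}
x(X_2\varphi)_E-y(X_1\varphi)_E\in R_E+P_2\qquad(\varphi\in F),\qquad R_E:=\{h_E:h\in R\}.
\end{equation}
This is the relation that we read modulo low degrees. It holds over $\mathbb C$ as well.

\section{Proof of Theorem~\ref{main}}\label{lower}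

\subsection{The Hermitian defect is two}

\begin{proposition}\label{RneS}
In every real or Hermitian completion, $R\ne S$ (over $\mathbb C$: $R\ne S_{\mathbb C}$). Consequently $\operatorname{chd}(A_1,A_2)=2$.
\end{proposition}
\begin{proof}
Suppose $R=S$ (over $\mathbb C$ the argument is the same, with complexified spaces). Then $R_E=S\subset P_2$. By \eqref{key} and (H2), the quadratic parts $q_k\in Q$ of $X_k\varphi$ satisfy $xq_2=yq_1$. By Lemma~\ref{Q} they vanish, so $X_k\varphi=0$ for all $\varphi$ and $R=0$, a contradiction. If $\operatorname{chd}\le1$, there would be a Hermitian completion with $p=1$; by Lemma~\ref{rangelemma}, $S_{\mathbb C}\subset R$ and $\dim R\le2$, so $R=S_{\mathbb C}$. Hence $\operatorname{chd}\ge2$, and Proposition~\ref{ub} gives equality.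
\end{proof}

From now on we \emph{suppose that there is a real completion with $p=2$}, $F=\mathbb R^2$, and derive a contradiction. By Lemma~\ref{rangelemma}, $S\subset R$ and $\dim R\le2+1=3$, so by Proposition~\ref{RneS}
\[
\dim R=3 .
\]
Choose $u\in R\setminus S$, let $\varepsilon:R\to\mathbb R$ be the linear functional with $\ker\varepsilon=S$, $\varepsilon(u)=1$, and put $\varepsilon_k=\varepsilon\circ X_k\in F^*$. The $\varepsilon_k$ are not both zero, since the ranges of $X_1,X_2$ span $R$. They record how $u$ enters the completion: $X_k\varphi\in\varepsilon_k(\varphi)u+S$. Note that $R_E+P_2=\mathbb Ru_E+P_2$. Nothing is known about the function $u_E$; the next two subsections show that it is a quadratic polynomial up to a multiple of the indicator function of one point.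

\subsection{The functionals are independent}\label{depcase}

Suppose $\varepsilon_1,\varepsilon_2$ are linearly dependent: $\varepsilon_k=\zeta_k\eta$ with $\eta\ne0$ and $(\zeta_1,\zeta_2)\ne0$. Let $\varphi_0$ span $\ker\eta$ and let $\eta(\varphi_1)=1$. Then $X_k\varphi_0\in S$. If $X_1\varphi_0=X_2\varphi_0=0$, then $R=\operatorname{span}(X_1\varphi_1,X_2\varphi_1)$ has dimension at most $2$, a contradiction. Otherwise, by Lemma~\ref{Q}, $xX_2\varphi_0-yX_1\varphi_0$ is a polynomial of degree exactly $3$. By \eqref{key} it lies in $\tau u_E+P_2$ for some $\tau$, and $\tau\ne0$. So $u_E\in P_3$ has a nonzero cubic part $\kappa$, and $R_E\subset P_3$. Now \eqref{key} for $\varphi_1$, where $X_k\varphi_1\in\zeta_ku+S$ and $xS,yS\subset P_3$, gives $(\zeta_2x-\zeta_1y)u_E\in P_3$. By (H2) for degree $4$, $(\zeta_2x-\zeta_1y)\kappa=0$, a contradiction.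

\subsection{Quadratic polynomials and a point mass}

So $\varepsilon_1,\varepsilon_2$ form a basis of $F^*$. Choosing $\varphi$ with $(\varepsilon_1,\varepsilon_2)(\varphi)=(0,1)$, respectively $(1,0)$, and using $xS,yS\subset P_3$, we obtain from \eqref{key} numbers $\lambda,\nu\in\mathbb R$ with
\begin{equation}\label{twodiv}
(x-\lambda)u_E\in P_3,\qquad(y-\nu)u_E\in P_3 .
\end{equation}
Two such relations nearly determine $u_E$, but a function supported at the point $(\lambda,\nu)$ is invisible to them: it is a common eigenvector of the multiplications.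

\begin{lemma}\label{division}
Let $D\ge0$, let $Z'\subset\mathbb R^2$ be a finite set on which no nonzero polynomial of degree $\le D+2$ vanishes, and let $P_d=P_d(Z')$ denote the functions on $Z'$ given by polynomials of degree $\le d$. Let $z_0=(\lambda,\nu)\in\mathbb R^2$, and let $\delta$ be the indicator function of $z_0$ on $Z'$ ($\delta=0$ if $z_0\notin Z'$). If $v$ is a function on $Z'$ with $(x-\lambda)v\in P_{D+1}$ and $(y-\nu)v\in P_{D+1}$, then $v\in P_D+\mathbb R\delta$. If $\delta\ne0$, then $\delta\notin P_{D+1}$.
\end{lemma}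
\begin{proof}
Let $(x-\lambda)v=c_1$, $(y-\nu)v=c_2$ on $Z'$ with polynomials $c_1,c_2$ of degree $\le D+1$. Then $(y-\nu)c_1=(x-\lambda)c_2$ on $Z'$, hence as polynomials. Since $x-\lambda$ and $y-\nu$ are coprime, $c_1=(x-\lambda)q$ and $c_2=(y-\nu)q$ with $q$ of degree $\le D$. So $v-q$ vanishes at every point of $Z'$ other than $z_0$. If $\delta\ne0$ were the restriction of a polynomial $g$ of degree $\le D+1$, then $(x-\lambda)g$ would be a nonzero polynomial of degree $\le D+2$ vanishing on $Z'$.
\end{proof}

Apply the lemma with $D=2$, $Z'=Z$ and $v=u_E$. As $R_E\subset\mathbb Ru_E+P_2$, it gives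
\[
R_E\subset P_2+\mathbb R\delta,\qquad \delta\notin P_3\ \text{ if }\ \delta\ne0 .
\]
So there is a well-defined linear map $\operatorname{top}$ from $R$ to the quadratic forms, sending $h$ to the quadratic part of the $P_2$-component of $h_E$. On $S$ it is the map to quadratic parts; it is injective there, with $\operatorname{top}(S)=Q$.

\subsection{The shape of the completion}\label{shape}

For $\varphi\in F$ write $(X_k\varphi)_E=p_k+\theta_k\delta$ with $p_k\in P_2$. Since $x\delta=\lambda\delta$ and $y\delta=\nu\delta$, \eqref{key} gives $xp_2-yp_1\in P_2+\mathbb R\delta$. The left side is in $P_3$ and $\delta$ is zero or not in $P_3$, so $xp_2-yp_1\in P_2$. Its cubic part vanishes, and by divisibility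
\[
\operatorname{top}(X_1\varphi)=x\,l(\varphi),\quad \operatorname{top}(X_2\varphi)=y\,l(\varphi),\qquad l(\varphi)=s(\varphi)x+t(\varphi)y,\quad s,t\in F^* .
\]
If $\operatorname{top}$ were not injective on the three-dimensional space $R$, then $\operatorname{top}(R)=\operatorname{top}(S)=Q$. Lemma~\ref{Q} would give $l\equiv0$, so $\operatorname{top}(R)=0$, a contradiction. Hence $\operatorname{top}$ is an isomorphism of $R$ onto the quadratic forms. Let $\hat a,\hat c\in R$ have tops $x^2,y^2$. The element with top $xy$ is $b$, the element with top $y^2-\beta^2x^2$ is $d=\hat c-\beta^2\hat a$, and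
\[
X_1\varphi=s(\varphi)\hat a+t(\varphi)b,\qquad X_2\varphi=s(\varphi)b+t(\varphi)\hat c .
\]
Inserting this in \eqref{eq1w}, where $-[A_1,A_2]=b\wedge d$, and identifying $F^*$ with $F$, we obtain
\[
|s|^2\,\hat a\wedge b+\langle s,t\rangle\,\hat a\wedge\hat c+|t|^2\,b\wedge\hat c=b\wedge(\hat c-\beta^2\hat a)=\beta^2\,\hat a\wedge b+b\wedge\hat c .
\]
The three bivectors are independent, so $|s|=\beta$, $|t|=1$, $s\perp t$. In the orthonormal basis $e_1=s/\beta$, $e_2=t$ of $F$,
\begin{equation}\label{normalform}
X_1e_1=\beta\hat a,\qquad X_1e_2=b,\qquad X_2e_1=\beta b,\qquad X_2e_2=\hat c .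
\end{equation}
The function $\hat a_E\in E$ lies in $x^2+P_1+\mathbb R\delta$. Applying $\pi$, which fixes it, we find
\begin{equation}\label{ahat}
\hat a=a+\psi+\sigma r,\qquad \hat c=d+\beta^2\hat a=c+\beta^2\psi+\beta^2\sigma r,\qquad \psi=\theta\,\pi(\delta),
\end{equation}
with $\sigma,\theta\in\mathbb R$. If $\psi=0$, this is exactly \eqref{hermshape} with an unknown real $\sigma$.

Write $C_k=\begin{bmatrix}\kappa_k&\gamma_k\\\gamma_k&\omega_k\end{bmatrix}$ in the basis $e_1,e_2$. By \eqref{normalform} the two columns of \eqref{eq2} are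
\begin{align}
\beta(A_1b-A_2\hat a)&=\beta\kappa_1b+\gamma_1\hat c-\beta\kappa_2\hat a-\gamma_2b,\label{col1}\\
A_1\hat c-A_2b&=\beta\gamma_1b+\omega_1\hat c-\beta\gamma_2\hat a-\omega_2b,\label{col2}
\end{align}
and the $(1,2)$ entry of \eqref{eq3} is
\begin{equation}\label{entry}
\beta\bigl(\langle\hat a,\hat c\rangle-\langle b,b\rangle\bigr)+\kappa_1\gamma_2+\gamma_1\omega_2-\kappa_2\gamma_1-\gamma_2\omega_1=0 .
\end{equation}

\subsection{The contradiction}

It remains to show that \eqref{col1}, \eqref{col2} and \eqref{entry} are incompatible. Without a point mass, \eqref{col2} alone forces $\sigma^2<0$. With a point mass, \eqref{col1} and \eqref{col2} determine all unknowns, and \eqref{entry} then fails. We state this so that it can be used again in Section~\ref{larger}.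

\begin{lemma}\label{core}
Let $z_0=(\lambda,\nu)\in\mathbb R^2$, let $\delta$ be the indicator function of $z_0$ on $Z$ ($\delta=0$ if $z_0\notin Z$), let $\theta,\sigma\in\mathbb R$, and let $\psi,\hat a,\hat c$ be given by \eqref{ahat}. If real numbers $\kappa_k,\gamma_k,\omega_k$ $(k=1,2)$ satisfy \eqref{col1} and \eqref{col2}, then $\psi\ne0$, so that $z_0\in Z$, and the left side of \eqref{entry} equals $1/(w\beta)>0$, where $w=w_{z_0}$ is the weight of $z_0$.
\end{lemma}
\begin{proof}
By \eqref{f4}, \eqref{f5} and \eqref{defA}, the left sides of \eqref{col1} and \eqref{col2} are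
\begin{equation}\label{lhs}
\beta(-A_2\psi-\sigma\alpha b)\qquad\text{and}\qquad -\alpha r+\beta^2A_1\psi+\alpha\beta^2\sigma a .
\end{equation}

\emph{No point mass.} Suppose $\psi=0$. Then \eqref{col2} reads
\[
-\alpha r+\alpha\beta^2\sigma a=\beta\gamma_1b+\omega_1(c+\beta^2\sigma r)-\beta\gamma_2(a+\sigma r)-\omega_2b .
\]
The vectors $a,b,c,r$ are independent. The coefficients of $c$, $a$, $r$ give $\omega_1=0$, $-\beta\gamma_2=\alpha\beta^2\sigma$ and $-\alpha=-\beta\gamma_2\sigma=\alpha\beta^2\sigma^2$. As $\alpha\ne0$, $\sigma^2=-1/\beta^2$, which is impossible for real $\sigma$. (The roots $\mp i/\beta$ belong to the Hermitian completion \eqref{hermshape} and its complex conjugate.)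

\emph{Action on a point mass.} So $\psi\ne0$, whence $\theta\ne0$ and $z_0\in Z$. Put $\Theta=\theta w\neq0$. The components of $\delta$ along $1,x,y$ are $w,w\lambda,w\nu$, so $\pi(\delta)=\delta-w(1+\lambda x+\nu y)$. Since $x\delta=\lambda\delta$, $y\delta=\nu\delta$ and $\pi(x)=\pi(y)=0$,
\[
\pi(x\psi)=\lambda\psi-\Theta(\lambda a+\nu b),\qquad \pi(y\psi)=\nu\psi-\Theta(\lambda b+\nu c).
\]
As $a,b,c\in E$, we have $\langle\psi,g\rangle=\theta\langle\delta,g\rangle=\Theta g(z_0)$ for $g=a,b,c$, that is,
\[
\langle\psi,a\rangle=\Theta(\lambda^2-1),\quad\langle\psi,b\rangle=\Theta\lambda\nu,\quad\langle\psi,c\rangle=\Theta(\nu^2-1),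
\]
and $|\psi|^2=\theta^2\langle\delta,\pi(\delta)\rangle=\theta^2\bigl(w-w^2(1+\lambda^2+\nu^2)\bigr)=\Theta^2\bigl(\tfrac1w-1-\lambda^2-\nu^2\bigr)$. Therefore
\begin{align*}
A_1\psi&=\lambda\psi-\Theta(\lambda a+\nu b)+\alpha\Theta(\lambda^2-1)r,\\
A_2\psi&=\nu\psi-\Theta(\lambda b+\nu c)+\alpha\Theta\lambda\nu\,r .
\end{align*}
By Lemma~\ref{division}, $\delta\notin P_2$, so $a,b,c,\psi,r$ are independent.

\emph{Second column.} Comparing coefficients in \eqref{col2}, with \eqref{lhs}:
\begin{itemize}
\item $c$: $\ \omega_1=0$;
\item $\psi$: $\ \beta^2\lambda=-\beta\gamma_2$, so $\gamma_2=-\beta\lambda$;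
\item $a$: $\ -\beta^2\Theta\lambda+\alpha\beta^2\sigma=-\beta\gamma_2=\beta^2\lambda$, so $\alpha\sigma=\lambda(1+\Theta)$;
\item $b$: $\ -\beta^2\Theta\nu=\beta\gamma_1-\omega_2$, so $\omega_2=\beta\gamma_1+\beta^2\Theta\nu$;
\item $r$: $\ -\alpha+\alpha\beta^2\Theta(\lambda^2-1)=-\beta\gamma_2\sigma=\beta^2\lambda\sigma$.
\end{itemize}
Multiply the last equation by $\alpha$ and insert $\alpha\sigma=\lambda(1+\Theta)$:
\[
-\alpha^2(1+\beta^2\Theta)=\beta^2\lambda^2(1+\Theta-\alpha^2\Theta)=\beta^2\lambda^2(1+\beta^2\Theta),
\]
that is, $(1+\beta^2\Theta)(\alpha^2+\beta^2\lambda^2)=0$. As $\alpha\ne0$, we get $\Theta=-1/\beta^2$, and then $\alpha\sigma=\lambda(\beta^2-1)/\beta^2=-\alpha^2\lambda/\beta^2$ gives $\sigma=-\alpha\lambda/\beta^2$.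

\emph{First column.} Comparing coefficients in \eqref{col1}:
\begin{itemize}
\item $a$: $\ 0=-\beta\kappa_2$, so $\kappa_2=0$;
\item $\psi$: $\ -\beta\nu=\beta^2\gamma_1$, so $\gamma_1=-\nu/\beta$;
\item $b$: $\ \beta\Theta\lambda-\alpha\beta\sigma=\beta\kappa_1-\gamma_2$. The left side is $-\frac{\lambda}{\beta}(1-\alpha^2)=-\beta\lambda$, so $\beta\kappa_1=\gamma_2-\beta\lambda$ and $\kappa_1=-2\lambda$.
\end{itemize}
Also $\omega_2=-\nu-\nu=-2\nu$. Hence
\[
\kappa_1\gamma_2+\gamma_1\omega_2-\kappa_2\gamma_1-\gamma_2\omega_1=2\beta\lambda^2+\frac{2\nu^2}{\beta}.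
\]

\emph{The last equation.} By \eqref{ahat}, and since $\langle a,c\rangle-\langle b,b\rangle=-1$,
\[
\langle\hat a,\hat c\rangle-\langle b,b\rangle=-1+\beta^2\Theta(\lambda^2-1)+\Theta(\nu^2-1)+\beta^2\Theta^2\Bigl(\frac1w-1-\lambda^2-\nu^2\Bigr)+\beta^2\sigma^2 .
\]
With $\Theta=-1/\beta^2$ and $\beta^2\sigma^2=\alpha^2\lambda^2/\beta^2$ this is
\[
-\lambda^2-\frac{\nu^2-1}{\beta^2}+\frac1{w\beta^2}-\frac{1+\lambda^2+\nu^2}{\beta^2}+\frac{\alpha^2\lambda^2}{\beta^2}
=\frac1{w\beta^2}-\frac{2\nu^2}{\beta^2}-2\lambda^2 ,
\]
where we used $(\alpha^2-1)/\beta^2=-1$. Multiplying by $\beta$ and adding $2\beta\lambda^2+2\nu^2/\beta$ leaves $1/(w\beta)$.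
\end{proof}

\begin{proof}[Proof of Theorem~\ref{main}]
If $\operatorname{csd}(A_1,A_2)\le2$, there would be a real completion with $p=2$. As shown above, it would satisfy \eqref{col1}, \eqref{col2} and \eqref{entry}, with $\hat a,\hat c$ as in \eqref{ahat}, contrary to Lemma~\ref{core}. Hence $\operatorname{csd}\ge3$, and $\operatorname{csd}=3$ by Proposition~\ref{ub}; $\operatorname{chd}=2$ by Proposition~\ref{RneS}. By Lemma~\ref{exist}, $n=N-2$ takes every value $\ge15$.
\end{proof}

\begin{remark}
The case $\psi\neq0$ cannot be settled by \eqref{eq1} and \eqref{eq2} alone. Equation \eqref{eq1} holds for \eqref{normalform} whatever $\psi$ and $\sigma$ are, and the two coefficients of \eqref{col1} not used above, $\beta\Theta\nu=\gamma_1$ for $c$ and $-\alpha\beta\Theta\lambda\nu=\beta^2\sigma\gamma_1$ for $r$, are satisfied by the values found. It is \eqref{eq3}, where the weight $w$ of the point enters through $|\psi|^2$, that excludes it.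
\end{remark}

\section{Larger defects}\label{larger}

We prove Theorem~\ref{allp}. Its first statement is Lemma~\ref{defone}, and for $p=2$ the second is Theorem~\ref{main}. Let $k=p-2\ge1$. We add to the pair of Section~\ref{pairs} $k$ blocks of defect one. Subadditivity of the defects under direct sums gives the upper bounds. For the lower bounds we must show that the summands do not help each other, which by Proposition~\ref{bounds}(b) is not automatic. For this we use the pairs of Section~\ref{warm}, whose completion with $p=1$ is essentially unique, and run the argument of Section~\ref{lower} in all blocks at once.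

\subsection{The pairs}

Choose shifts $\varrho_1,\dots,\varrho_k\in\mathbb R^2$ such that $Z$ and $Z_i=Z+\varrho_i$ $(1\le i\le k)$ are pairwise disjoint. Let $\mu_i$ be the translate of $\mu$ to $Z_i$, let $G_i=1^\perp\subset L^2_{\mathbb R}(\mu_i)$ with projection $\pi_i$, and $T^{(i)}_jg=\pi_i(x_jg)$, $j=1,2$. Let $\mathsf x_i,\mathsf y_i\in G_i$ be the centered coordinate functions; they are orthonormal. After translation, $T^{(i)}_j$ is the operator $T_j$ of Section~\ref{warm} plus a multiple of the identity, so $[T_1^{(i)},T_2^{(i)}]=\mathsf y_i\wedge\mathsf x_i$ by \eqref{Tcomm}. On $\mathcal H\oplus G_1\oplus\dots\oplus G_k$, where $\mathcal H$ is called block $0$ and $G_i$ block $i$, let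
\[
\mathbf A_j=A_j\oplus T^{(1)}_j\oplus\dots\oplus T^{(k)}_j .
\]
By Lemma~\ref{comm},
\begin{equation}\label{bigcomm}
-[\mathbf A_1,\mathbf A_2]=b\wedge d+\sum_i\mathsf x_i\wedge\mathsf y_i ,
\end{equation}
which has rank $2k+2$ and range $\mathbf S=\operatorname{span}(b,d,\mathsf x_1,\mathsf y_1,\dots,\mathsf x_k,\mathsf y_k)$. Each pair $(T^{(i)}_1,T^{(i)}_2)$ has a real completion with one added dimension, namely the multiplications on $L^2_{\mathbb R}(\mu_i)$. With Proposition~\ref{ub} this gives $\operatorname{chd}\le k+2$ and $\operatorname{csd}\le k+3$ for $(\mathbf A_1,\mathbf A_2)$.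

\subsection{Counting degrees in blocks}

For $q=0,1,2$ let
\[
\mathcal P^{(q)}=P_{2+q}(Z)\oplus P_{1+q}(Z_1)\oplus\dots\oplus P_{1+q}(Z_k),
\]
and let $\mathrm{lp}_q$ assign to an element of $\mathcal P^{(q)}$ its vector of homogeneous parts of degrees $(2+q;1+q,\dots,1+q)$. By (H2), which is invariant under translation, this is well defined, and its kernel on $\mathcal P^{(q)}$ is $\mathcal P^{(q-1)}$ for $q\ge1$. For a vector $h$ let $h_E$ be $h$ with its $r$-component deleted, and let $R_E=\{h_E:h\in R\}$ as before. In block $0$ we have \eqref{deg}, and in block $i\ge1$, $(\mathbf A_jh)_i\in x_jh_i+P_0(Z_i)$. So for every completion of $(\mathbf A_1,\mathbf A_2)$, \eqref{eq2} gives, as before,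
\begin{equation}\label{keyk}
x(X_2\varphi)_E-y(X_1\varphi)_E\in R_E+\mathcal P^{(0)}\qquad(\varphi\in F),
\end{equation}
and $R\supset\mathbf S$ by Lemma~\ref{rangelemma}. Elements of $\mathbf S\subset\mathcal P^{(0)}$ are determined by $\mathrm{lp}_0$, and $\mathrm{lp}_0(\mathbf S)=Q\oplus\{\text{linear forms}\}^k$. We also need the following analogue of Lemma~\ref{Q}: if $h_1,h_2\in\mathbf S$ and $xh_2-yh_1\in\mathcal P^{(0)}$, then
\begin{equation}\label{nine}
h_1=\sum_i\tau_i\mathsf x_i,\qquad h_2=\sum_i\tau_i\mathsf y_i\qquad\text{with scalars }\tau_i .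
\end{equation}
Indeed, in block $0$ the cubic part of $xh_2-yh_1$ vanishes, and Lemma~\ref{Q} shows that the block-$0$ components of $h_1,h_2$ are zero. In block $i$ the linear parts $l_1,l_2$ satisfy $xl_2=yl_1$, so $l_1=\tau_ix$, $l_2=\tau_iy$. Both \eqref{keyk} and \eqref{nine} hold over $\mathbb C$.

\subsection{The Hermitian defect}

In a real or Hermitian completion, $R=\mathbf S$ is impossible: \eqref{keyk} would give $xX_2\varphi-yX_1\varphi\in\mathcal P^{(0)}$ for all $\varphi$, and \eqref{nine} would put all $X_j\varphi$ in $\bigoplus_iG_i$, contradicting $b\in R$. If $\operatorname{chd}\le k+1$, a Hermitian completion with $p=k+1$ has $\dim R\le2k+2=\dim\mathbf S$, so $R=\mathbf S$. Hence $\operatorname{chd}(\mathbf A_1,\mathbf A_2)=k+2$.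

\subsection{The symmetric defect}

Suppose there is a real completion with $F=\mathbb R^{k+2}$. By Lemma~\ref{rangelemma}, $\dim R\le(k+2)+(k+1)=2k+3$, and since $R\ne\mathbf S$, $\dim R=2k+3$. Choose $u\in R\setminus\mathbf S$ and define $\varepsilon$ and $\varepsilon_j=\varepsilon\circ X_j$ as in Section~\ref{lower}, with $\mathbf S$ for $S$; thus $X_j\varphi\in\varepsilon_j(\varphi)u+\mathbf S$, the $\varepsilon_j$ are not both zero, and $R_E+\mathcal P^{(0)}=\mathbb Ru_E+\mathcal P^{(0)}$.

\paragraph{Dependent functionals.} Let $\varepsilon_j=\zeta_j\eta$ with $\eta\ne0$, $(\zeta_1,\zeta_2)\ne0$, and let $\varphi_1$ be a unit vector orthogonal to $\ker\eta$. For $\varphi\in\ker\eta$ we have $X_j\varphi\in\mathbf S$. In contrast to Section~\ref{depcase}, all the functions $xX_2\varphi-yX_1\varphi$ can now have low degree without the $X_j\varphi$ being zero, and \eqref{eq1w} must be used.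

If $\mathrm{lp}_1(xX_2\varphi-yX_1\varphi)\ne0$ for some $\varphi\in\ker\eta$, then by \eqref{keyk} $u_E\in\mathcal P^{(1)}$ with $\mathrm{lp}_1(u_E)\ne0$. Then $R_E\subset\mathcal P^{(1)}$. As $\eta(\varphi_1)\ne0$, \eqref{keyk} for $\varphi_1$ gives $(\zeta_2x-\zeta_1y)u_E\in\mathcal P^{(1)}$. Applying $\mathrm{lp}_2$, we get $(\zeta_2x-\zeta_1y)\,\mathrm{lp}_1(u_E)=0$, a contradiction.

Otherwise $xX_2\varphi-yX_1\varphi\in\mathcal P^{(0)}$ for all $\varphi\in\ker\eta$, and by \eqref{nine} $X_1\varphi=\sum\tau_i(\varphi)\mathsf x_i$, $X_2\varphi=\sum\tau_i(\varphi)\mathsf y_i$ there, with $\tau_i\in(\ker\eta)^*$. Let $\xi_j=X_j\varphi_1$ and $\Gamma_{im}=\langle\tau_i,\tau_m\rangle$. Equation \eqref{eq1w}, in an orthonormal basis consisting of $\varphi_1$ and a basis of $\ker\eta$, together with \eqref{bigcomm}, gives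
\[
\xi_1\wedge\xi_2=b\wedge d+\sum_{i,m}(I-\Gamma)_{im}\,\mathsf x_i\wedge\mathsf y_m .
\]
The right side has rank $2+2\operatorname{rank}(I-\Gamma)$ and the left side rank $\le2$. So $\Gamma=I$ and $\xi_1\wedge\xi_2=b\wedge d$, whence $\xi_1,\xi_2\in\operatorname{span}(b,d)$. Thus all $X_j\varphi$ lie in $\mathbf S$, that is, $R\subset\mathbf S$, a contradiction.

\paragraph{Independent functionals: the shape.} Now there are $\varphi$ with $(\varepsilon_1,\varepsilon_2)(\varphi)=(0,1)$ and $(1,0)$. As $x\mathbf S,y\mathbf S\subset\mathcal P^{(1)}$, \eqref{keyk} gives $\lambda,\nu\in\mathbb R$ with $(x-\lambda)u_E,(y-\nu)u_E\in\mathcal P^{(1)}$. Put $z_0=(\lambda,\nu)$. Apply Lemma~\ref{division} in block $0$ with $D=2$ and in block $i$ with $D=1$. Since $z_0$ lies in at most one of the disjoint sets $Z,Z_1,\dots,Z_k$, this gives $R_E\subset\mathcal P^{(0)}+\mathbb R\delta$, where $\delta$ is the indicator function of $z_0$ in the block whose node set contains it ($\delta=0$ if there is none), and $\delta\notin\mathcal P^{(1)}$ if $\delta\ne0$. For $h\in R$ let $\operatorname{top}(h)$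 be $\mathrm{lp}_0$ of the $\mathcal P^{(0)}$-component of $h_E$.

Write $(X_j\varphi)_E=p_j+\theta_j\delta$ with $p_j\in\mathcal P^{(0)}$. By \eqref{keyk}, $xp_2-yp_1\in\mathcal P^{(0)}+\mathbb R\delta$, and as it lies in $\mathcal P^{(1)}$, it lies in $\mathcal P^{(0)}$. So $x\operatorname{top}(X_2\varphi)=y\operatorname{top}(X_1\varphi)$ in every block, and
\[
\operatorname{top}(X_1\varphi)=(xl;\tau_1x,\dots,\tau_kx),\qquad\operatorname{top}(X_2\varphi)=(yl;\tau_1y,\dots,\tau_ky),
\]
with $l=s(\varphi)x+t(\varphi)y$, $\tau_i=\tau_i(\varphi)$ and $s,t,\tau_i\in F^*$. If $\operatorname{top}$ were not injective on $R$, then $\operatorname{top}(R)=\operatorname{top}(\mathbf S)$, because $\operatorname{top}$ is injective on the hyperplane $\mathbf S$ of $R$. In block $0$, Lemma~\ref{Q} would give $l\equiv0$, contradicting $b\in R$, $\operatorname{top}(b)=(xy;0)$. So $\operatorname{top}$ is an isomorphism of $R$ onto the $(2k+3)$-dimensional space $\{\text{quadratic forms}\}\oplus\{\text{linear forms}\}^k$. Let $\hat a,\hat c\in R$ have tops $(x^2;0)$, $(y^2;0)$. Then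 $\hat c=d+\beta^2\hat a$, the vectors $\hat a,b,\hat c,\mathsf x_i,\mathsf y_i$ form a basis of $R$, and
\[
X_1\varphi=s\hat a+tb+\sum_i\tau_i\mathsf x_i,\qquad X_2\varphi=sb+t\hat c+\sum_i\tau_i\mathsf y_i .
\]
By \eqref{eq1w} and \eqref{bigcomm},
\begin{align*}
&|s|^2\hat a\wedge b+\langle s,t\rangle\hat a\wedge\hat c+|t|^2b\wedge\hat c
+\sum_i\langle s,\tau_i\rangle(\hat a\wedge\mathsf y_i+\mathsf x_i\wedge b)
+\sum_i\langle t,\tau_i\rangle(b\wedge\mathsf y_i+\mathsf x_i\wedge\hat c)\\
&\qquad+\sum_{i,m}\langle\tau_i,\tau_m\rangle\,\mathsf x_i\wedge\mathsf y_m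
=\beta^2\,\hat a\wedge b+b\wedge\hat c+\sum_i\mathsf x_i\wedge\mathsf y_i .
\end{align*}
The bivectors of basis vectors are independent, so $s/\beta,t,\tau_1,\dots,\tau_k$ are orthonormal. In the corresponding orthonormal basis $e_1,\dots,e_{k+2}$ of $F$ the relations \eqref{normalform} hold, and $X_1e_{2+i}=\mathsf x_i$, $X_2e_{2+i}=\mathsf y_i$.

\paragraph{The contradiction.} The $\mathcal P^{(0)}$-component of $\hat a_E$ lies in $x^2+P_1$ in block $0$ and is constant in block $i$. Projecting onto $E$ and onto $G_i$, which fixes the components of $\hat a_E$, we get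
\[
\hat a=a+\psi+\sigma r+\chi,\qquad \psi=\theta\pi(\delta)\ \text{in block }0,\qquad \chi\in\textstyle\bigoplus_iG_i .
\]
Here $\psi=0$ if $z_0\notin Z$, and $\chi$ is a multiple of $\pi_i(\delta)$ if $z_0\in Z_i$ and zero if there is no such $i$; as $z_0$ lies in at most one node set, $\psi=0$ or $\chi=0$. Let $\kappa_j,\gamma_j,\omega_j$ be the entries $(1,1),(1,2),(2,2)$ of $C_j$. Since $X_je_{2+i}$ has no component in block $0$, the block-$0$ components of the first two columns of \eqref{eq2} are \eqref{col1} and \eqref{col2}, with $\hat a,\hat c$ replaced by their block-$0$ parts $a+\psi+\sigma r$ and $c+\beta^2\psi+\beta^2\sigma r$. Lemma~\ref{core} applies to these parts. So $\psi\ne0$, hence $\chi=0$ and $\hat a,\hat c$ equal their block-$0$ parts, and the left side of \eqref{entry} equals $1/(w\beta)$.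

As $\chi=0$, the vectors $X_je_1,X_je_2$ lie in block $0$. The block-$i$ component of column $m\in\{1,2\}$ of \eqref{eq2} is therefore
\[
0=(C_1)_{2+i,m}\,\mathsf y_i-(C_2)_{2+i,m}\,\mathsf x_i ,
\]
so $(C_1)_{2+i,m}=(C_2)_{2+i,m}=0$. Hence $[C_1,C_2]_{12}$ involves only the upper left $2\times2$ blocks, and the $(1,2)$ entry of \eqref{eq3} is \eqref{entry}. This gives $0=1/(w\beta)$, a contradiction. So $\operatorname{csd}(\mathbf A_1,\mathbf A_2)=k+3=p+1$ while $\operatorname{chd}(\mathbf A_1,\mathbf A_2)=k+2=p$, and Theorem~\ref{allp} is proved.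

\section{Two upper bounds}\label{upper}

\begin{proof}[Proof of Proposition~\ref{bounds}]
(a) We construct \eqref{frame} with $2n-1$ real vectors. Some have their points on a horizontal line $\eta=c_2$ and adjust the first weighted sum to $A_1$; the others have their points on a vertical line $\xi=c_1$ and adjust the second one to $A_2$. One vector is saved by the choice of $c_1$. Let $A_1=\sum\alpha_ia_ia_i^T$ with $a_1,\dots,a_n$ orthonormal. Put $c_1=\alpha_1$, let $c_2\in\mathbb R$ be arbitrary, and let
\[
G=a_1a_1^T+\tfrac12\sum_{i\ge2}a_ia_i^T>0,\qquad A_2-c_2I=G^{1/2}\Bigl(\sum_j\rho_jf_jf_j^T\Bigr)G^{1/2}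
\]
with $f_1,\dots,f_n$ orthonormal. Take the vectors $v=a_i/\sqrt2$ $(2\le i\le n)$ with points $(2\alpha_i-c_1,\,c_2)$, and $v=G^{1/2}f_j$ $(1\le j\le n)$ with points $(c_1,\,c_2+\rho_j)$. Then $\sum vv^T=\frac12\sum_{i\ge2}a_ia_i^T+G=I$. Weighting by the first coordinates gives
\[
\sum_{i\ge2}\tfrac12(2\alpha_i-c_1)a_ia_i^T+c_1G=c_1a_1a_1^T+\sum_{i\ge2}\alpha_ia_ia_i^T=A_1,
\]
and by the second coordinates $c_2I+\sum_j\rho_jG^{1/2}f_jf_j^TG^{1/2}=A_2$. By Lemma~\ref{dil}, $\operatorname{csd}\le n-1$.

Let $n\le3$, so $\operatorname{csd}\le2$. If $\operatorname{chd}\le1$, Lemma~\ref{defone} gives equality; otherwise $2\le\operatorname{chd}\le\operatorname{csd}\le2$.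

(b) Let $B_k=\mathrm P_k+i\,\mathrm Q_k$ be commuting Hermitian completions of size $n+p$, where $p=\operatorname{chd}(A_1,A_2)$, $\mathrm P_k$ is real symmetric and $\mathrm Q_k$ is real antisymmetric. The map $\mathrm P+i\,\mathrm Q\mapsto\begin{bmatrix}\mathrm P&-\mathrm Q\\\mathrm Q&\mathrm P\end{bmatrix}$ is multiplicative, so the images of $B_1,B_2$ are commuting real symmetric matrices of size $2n+2p$. The north-western $n\times n$ block of $\mathrm P_k$ is $A_k$, and that of $\mathrm Q_k$ is $0$. So the principal submatrix of the image of $B_k$ on the indices $\{1,\dots,n\}\cup\{n+p+1,\dots,2n+p\}$ is $A_k\oplus A_k$; moving these indices to the front gives a completion with $2p$ added rows and columns. For the pairs of Theorem~\ref{main}, $2\operatorname{chd}=4$ and $2\operatorname{csd}=6$.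
\end{proof}

\begin{thebibliography}{1}
\bibitem{KSW} D. S. Kaliuzhnyi-Verbovetskyi, I. M. Spitkovsky, and H. J. Woerdeman, ``Matrices with normal defect one'', arXiv:0903.0090 (2009).
\end{thebibliography}

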